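# Random edge perturbations and two-fault distance preservers: a polynomial gap

## A hexagon, a diamond and a loaded coin

Take the hexagon with vertices $w_1,a,z_1,x,z_2,w_2$ in cyclic order. The distance from $w_1$ to $x$ is $3$, and there are two shortest paths: $w_1\,a\,z_1\,x$ and $w_1\,w_2\,z_2\,x$.

Suppose that the edge $w_1w_2$ may fail, and that we record one shortest $w_1\leadsto x$ path for each state of the network. If $w_1w_2$ has failed, the path must be $w_1\,a\,z_1\,x$. If nothing has failed, we have a choice. Choosing $w_1\,a\,z_1\,x$ again means that the two recorded paths use a single edge at $x$. Choosing $w_1\,w_2\,z_2\,x$ means that they use both. How a tie is broken therefore affects how many edges we store.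

Now break the tie at random. Let traversing an edge away from $w_1$ cost $1+\varepsilon\xi$, with $\varepsilon$ tiny and the $\xi$ independent and uniform on $[-1,1]$, and take the cheaper path. The two totals are independent sums of three such variables, so each path wins with probability $\frac12$. On average the two recorded paths use $\frac32$ edges at $x$.

Next, keep the same tie but change the shape of one route. Join $w_1$ to $z_1$ by a plain path of length $3$. Keep the edge $w_1w_2$, and join $w_2$ to $z_2$ by the 4-cycle $w_2\,m\,z_2\,m'$. Keep the edges $z_1x$ and $z_2x$. Now $w_1$ and $x$ are at distance $4$, with one shortest path through $z_1$ and two through $z_2$. The best total perturbations through $z_1$ and $z_2$ are $\varepsilon V_1$ and $\varepsilon V_2$, where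
$$V_1=\xi_1+\xi_2+\xi_3+\xi_4,\qquad V_2=\xi_5+\xi_6+\min(Y,Y'),\qquad Y=\xi_7+\xi_8,\quad Y'=\xi_9+\xi_{10}.$$

The coin is now loaded. Indeed $V_2\le V_2^\circ:=\xi_5+\xi_6+Y$. The variables $V_2^\circ$ and $V_1$ are i.i.d. with a continuous law, so $\Pr[V_2^\circ<V_1]=\frac12$. The event $V_2<V_1<V_2^\circ$ also has positive probability: it contains all outcomes with $\xi_1,\dots,\xi_6$ close to $0$, $Y$ close to $1$ and $Y'$ close to $-1$. Hence $\Pr[V_2<V_1]>\frac12$.

The mean advantage can be computed by hand. For $0\le y\le2$ the sum $Y$ of two uniforms satisfies $\Pr[Y>y]=(2-y)^2/8$. For any two numbers, $|Y-Y'|=\int_{-\infty}^\infty \big(1_{Y\le y<Y'}+1_{Y'\le y<Y}\big)\,dy$. Taking expectations, using symmetry, and substituting $u=2-y$, we get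
$$\mathbb E|Y-Y'|=2\int_{-2}^{2}\Pr[Y\le y]\Pr[Y>y]\,dy=4\int_0^2\frac{u^2}{8}\Big(1-\frac{u^2}{8}\Big)du=4\Big(\frac13-\frac1{10}\Big)=\frac{14}{15}.$$
Since $\min(Y,Y')=\frac12(Y+Y')-\frac12|Y-Y'|$, we get $\mathbb E\min(Y,Y')=-\frac7{15}$, while a plain path of length $2$ has mean perturbation $0$.

So the random rule treats each edge symmetrically, but not each route: it prefers a route that contains many local choices. Can a graph exploit this preference so that random tiebreaking stores too many edges?

## Preservers, tiebreaking schemes and perturbed weights

All graphs are undirected and unweighted, and $n=|V|$.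

**Definition (replacement path, RPTS).** For $G=(V,E)$, vertices $s,t$ and $F\subseteq E$, a replacement path is a shortest $s\leadsto t$ path in $G\setminus F$. A replacement path tiebreaking scheme (RPTS) $\pi$ selects one such path $\pi(s,t\mid F)$ for every $s,t,F$ such that $s,t$ are connected in $G\setminus F$.

**Definition (preserver).** For $S\subseteq V$, an $f$-FT $S\times V$ preserver is a subgraph $H\subseteq G$ with
$$\mathrm{dist}_{H\setminus F}(s,v)=\mathrm{dist}_{G\setminus F}(s,v)\qquad\text{for all } s\in S,\ v\in V,\ F\subseteq E,\ |F|\le f.$$

For example, take the hexagon with $S=\{w_1\}$. For $f=0$ we may drop $z_2x$, because all distances from $w_1$ survive. For $f=1$ nothing can be dropped: for each edge $e$, the graph $G\setminus\{e\}$ is a spanning path, and $H\setminus\{e\}$ must be connected, so $H$ contains every edge other than $e$. Using two different $e$ gives $H=G$. The hexagon itself is therefore too small for the tie rule to matter in the full overlay; it only shows the mechanism.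

Overlaying all paths $\pi(s,v\mid F)$ with $s\in S$, $v\in V$, $|F|\le f$ always gives an $f$-FT $S\times V$ preserver, because $\pi(s,v\mid F)$ avoids $F$ and so lies in $H\setminus F$.

**Definition (random antisymmetric perturbation).** Fix $\varepsilon$ with $0<\varepsilon<1/(2n)$. Replace each edge $\{u,v\}$ by the arcs $(u,v)$ and $(v,u)$. Independently for each edge draw $r(u,v)$ uniformly from $[-\varepsilon,\varepsilon]$, and give $(u,v)$ weight $1+r(u,v)$ and $(v,u)$ weight $1-r(u,v)$. A single draw is used for all $s,t,F$. For a fault set $F$ delete both arcs of every edge of $F$, and let $\pi(s,t\mid F)$ be the minimum-weight directed $s\to t$ path in what remains.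

**Lemma 1.** Every minimum-weight $s\to t$ path is a shortest $s\leadsto t$ path of $G\setminus F$. Almost surely it is unique for all $s,t,F$ simultaneously. Hence $\pi$ is an RPTS, and $\pi(s,t\mid F)$ is the path of smallest total perturbation among the shortest $s\leadsto t$ paths of $G\setminus F$. In particular the law of $\pi$ does not depend on $\varepsilon$.

*Proof.* All weights are positive, so a minimum-weight path is simple and has at most $n-1$ arcs. The total perturbation of a simple path is at most $(n-1)\varepsilon<\frac12$ in absolute value. If $d=\mathrm{dist}_{G\setminus F}(s,t)$, a path with $d$ edges has weight below $d+\frac12$, and a simple path with at least $d+1$ edges has weight above $d+\frac12$. So a minimum-weight path has $d$ edges.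

For uniqueness, let $P\ne P'$ be two simple $s\to t$ paths. They have different edge sets, so some edge $e$ lies in exactly one of them. In the difference of their weights the variable of $e$ has coefficient $\pm1$. Conditioned on all other variables, this difference has a law without atoms, so it vanishes with probability $0$. There are finitely many pairs of paths. Finally, shortest paths all have the same number of edges, so they are compared by their perturbations alone, and dividing by $\varepsilon$ changes no comparison. $\square$

The proof uses only that $|r|\le\varepsilon$ and that the law of $r$ has no atoms. It applies equally if both arcs of an edge receive weight $1+r$.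

The benchmark is a result of Parter and of Gupta and Khan: every $n$-vertex $G$ and every $S\subseteq V$ has a $2$-FT $S\times V$ preserver with $O(n^{5/3}|S|^{1/3})$ edges, and this is existentially tight. Their upper bound overlays the paths of a specific, involved tiebreaking scheme called preferred paths. Bodwin and Parter ("Restorable Shortest Path Tiebreaking for Edge-Faulty Graphs", arXiv:2102.10174, 2021) ask whether one can use random edge perturbations instead, "while matching the same asymptotic edge bound (or alternatively, to prove otherwise)".

Precisely: let $H$ be the overlay of all $\pi(s,v\mid F)$ with $s\in S$, $v\in V$, $|F|\le2$, where $\pi$ is the random antisymmetric scheme. Is there an absolute constant $C$ with $\mathbb E|E(H)|\le C\,n^{5/3}|S|^{1/3}$ for every $n\ge1$, every $n$-vertex graph $G$ and every $S\subseteq V$? The answer is no. Write $\sigma=|S|$.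

**Theorem 1.** There is an absolute constant $c>0$ such that for all $n\ge2$ and $1\le\sigma\le n$ there are an $n$-vertex graph $G$ and $S\subseteq V$, $|S|=\sigma$, with
$$\mathbb E|E(H)|\ \ge\ c\,n^{12/7}\sigma^{2/7}=c\,(n/\sigma)^{1/21}\cdot n^{5/3}\sigma^{1/3}.$$
In particular, for $\sigma=1$ the expectation is at least $c\,n^{1/21}\cdot n^{5/3}|S|^{1/3}$, which exceeds $Cn^{5/3}|S|^{1/3}$ for every constant $C$ once $n$ is large.

Some cases cannot show a gap. If $G$ is a tree, then $H\subseteq G$ has at most $n-1$ edges. With no faults and one source, a prefix of a unique minimum-weight path is again the unique minimum-weight path to its endpoint, so the overlay is a tree with at most $n-1$ edges, whatever the perturbation. If $\sigma$ is a constant fraction of $n$, the target $n^{5/3}\sigma^{1/3}$ is of order $n^2$ and holds trivially. So we need real faults, real ties, and $\sigma$ much smaller than $n$. Think of $\sigma=1$ for now.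

## Strict order alone and ties alone both give exponent $5/3$

Here is the plan for a lower bound. Build a gadget with root $s$ on at most $n/2$ vertices and with many designated vertices, which we call leaves. Join every leaf to every vertex of a set $X$ of at least $n/2$ further vertices. Say that a leaf $z$ *earns* the edge $zx$ if $\pi(s,x\mid F)$ ends with $zx$ for some $F$ with $|F|\le2$. If $\ell$ leaves earn all their edges, $H$ has at least $\ell n/2$ edges. We want $\ell$ much larger than $M^{2/3}$, where $M$ is the number of gadget vertices.

**Strict order, one fault.** Take a path $w_1,\dots,w_k$, and from $w_j$ hang a plain path of length $2(k-j)+1$ ending at $z_j$. The depth of $z_j$ is $(j-1)+2(k-j)+1=2k-j$, so later leaves are strictly closer to the root. If the edge $w_jw_{j+1}$ fails, exactly $z_1,\dots,z_j$ remain reachable within the gadget, and $z_j$ is strictly the nearest. So $z_j$ earns all its edges, under any tiebreaking. For $k=3$ the branches have lengths $5,3,1$ and the depths are $5,4,3$; deleting $w_2w_3$ leaves $z_1,z_2$ at depths $5,4$. The gadget has $k+k^2$ vertices, because the branch lengths sum to $k^2$.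

**A second fault.** Suppose a bottom gadget has $N$ vertices and $k$ leaves, and that its leaf depths lie among $\rho$ consecutive integers. Hang $p$ copies of it along a new path $v_1,\dots,v_p$, from $v_i$ by a plain path of length $(\rho+1)(p-i)+1$. The $i$-th copy then has root depth $(i-1)+(\rho+1)(p-i)+1=(\rho+1)p-\rho i$, which drops by $\rho$ at each step. Hence every leaf of an earlier copy is strictly deeper than every leaf of a later one. Deleting $v_iv_{i+1}$ makes copy $i$ the preferred copy, and the second fault can be spent inside it. Up to constant factors the cost is $\rho p^2$ vertices for the hanging paths and $pN$ for the copies, and there are $pk$ leaves. Taking $p\approx N/\rho$ balances the two costs: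
$$M\approx N^2/\rho,\qquad \ell\approx kN/\rho. \tag{1}$$

With the strict comb we have $\rho=k$ and $N\approx k^2$, so $M\approx k^3$ and $\ell\approx k^2=M^{2/3}$. This gives $n^{5/3}$ and no more. It had to stop here: these edges are forced in every $2$-FT preserver, so the upper bound of Parter and of Gupta and Khan applies to them. A gap must come from edges that a cleverer tiebreaking would not use, which means from ties.

**Ties with plain branches.** Formula (1) rewards a small depth range $\rho$. The sensible first try is $\rho=1$: give all $k$ leaves the same depth $D$, with a plain branch of length $D-(j-1)$ at $w_j$, and let the perturbation choose. After deleting $w_jw_{j+1}$ the tied candidates are $z_1,\dots,z_j$, and we hope that $z_j$ wins. Let $\varepsilon V_j$ be the total perturbation of the route through $z_j$ to $x$. For $j'<j$ the difference $V_j-V_{j'}$ is, after cancellation of the common edges, a sum of independent symmetric variables with signs $\pm1$. So it is symmetric, and $\Pr[V_j<V_{j'}]=\frac12$ exactly. No pair is biased, and a union bound over the competitors says nothing once there are two of them. If one pretends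 that the $V_j$ are independent and identically distributed, then $z_j$ wins with probability $1/j$, and the expected number of winners is $1+\frac12+\dots+\frac1k\le1+\ln k$ out of $k$. The attempt stops here: we need the random order to agree with a prescribed order, and plain branches carry no preference.

**Ties with diamonds.** The loaded coin supplies a preference. A chain of $h$ diamonds has mean perturbation $-\mu h$ for a constant $\mu>0$. On a branch of length $L$ the standard deviation is of order $\sqrt L$, while the drift can be anything from $0$ to order $L$. So about $\sqrt L$ drift levels fit, separated by gaps of order $\sqrt L$. With $L\approx q^2$, about $q$ tied leaves can be kept in a prescribed order. For this bottom gadget $k=q$, $\rho=1$ and $N\approx q\cdot q^2=q^3$, so by (1) $M\approx q^6$ and $\ell\approx q^4=M^{2/3}$. Again $n^{5/3}$.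

**Both at once.** Use $q$ strict depth classes, each with $q$ tied leaves ordered by drift. There are $k=q^2$ leaves in only $\rho=q$ depths, and branches of length about $q^2$ still suffice, so $N\approx q^4$. By (1),
$$p\approx q^3,\qquad M\approx q^7,\qquad \ell\approx q^5=M^{5/7},$$
and $\frac57>\frac23$. This is the construction, and the rest of the notes makes it precise.

## Drift and variance of one diamond

**Definition (diamond).** A diamond from $u$ to $v$ is a 4-cycle $u\,m_1\,v\,m_2$. Its endpoints $u,v$ are at distance $2$, joined by two 2-edge paths, its sides.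

The next lemma is stated for a general law because Theorem 2 needs it. The uniform law on $[-1,1]$ has variance $\frac13$.

**Lemma 2.** Let $\xi_1,\dots,\xi_4$ be i.i.d. with a symmetric atomless law on $[-1,1]$ of variance $v$. Put $Y=\xi_1+\xi_2$, $Y'=\xi_3+\xi_4$ and $\mu=\frac12\mathbb E|Y-Y'|$. Then
$$\mu>0,\qquad \mathbb E\min(Y,Y')=-\mu,\qquad \operatorname{Var}\min(Y,Y')\le 2v.$$
For the uniform law, $\mu=\frac7{15}\ge\frac13$ and $\operatorname{Var}\min(Y,Y')\le\frac23$.

*Proof.* $Y-Y'$ has no atoms, so it is almost surely nonzero and $\mu>0$. Since $\min(Y,Y')=\frac12(Y+Y')-\frac12|Y-Y'|$ and $\mathbb E Y=\mathbb E Y'=0$, we get $\mathbb E\min=-\mu$. From $\min+\max=Y+Y'$ we get $\mathbb E\max=\mu$.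

For the variance,
$$4v=\operatorname{Var}(Y+Y')=\operatorname{Var}(\min+\max)=\operatorname{Var}\min+\operatorname{Var}\max+2\operatorname{Cov}(\min,\max).$$
Since $\min\cdot\max=YY'$, we have $\operatorname{Cov}(\min,\max)=\mathbb E[YY']-(-\mu)(\mu)=\mu^2\ge0$. Since $(-Y,-Y')$ has the same law as $(Y,Y')$ and $\max(Y,Y')=-\min(-Y,-Y')$, we have $\operatorname{Var}\max=\operatorname{Var}\min$. Hence $2\operatorname{Var}\min\le4v$. For the uniform law, $\mathbb E|Y-Y'|=\frac{14}{15}$ was computed in the first section. $\square$

A plain edge has length $1$ and variance $v$. A diamond has length $2$ and contributes variance at most $2v$. So a branch of length $b$ made of plain edges and diamonds, with its best side chosen in each diamond, contributes variance at most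
$$v\,b\qquad\big(\le b/3\text{ for the uniform law}\big). \tag{2}$$

## The bottom gadget, the tree gadget and the graph

Fix an integer $q\ge1$ and put
$$p=q^3,\qquad C_0=50,\qquad B=2C_0q^2+q^2+q.$$
The letter $C_0$ is kept in the formulas because Theorem 2 will change its value. The numbers in parentheses are for $C_0=50$.

**Step 1: the bottom gadget $U$.** This step builds $q^2$ leaves with only $q$ different depths, each depth class being ordered by its number of diamonds. Take a path $w_1,\dots,w_{q^2}$ with edges $w_jw_{j+1}$; the root is $w_1$. Write each $j\in[q^2]$ uniquely as $j=(\alpha-1)q+\beta$ with $\alpha,\beta\in[q]$. Here $\alpha$ is the depth class and $\beta$ the rank within it. From $w_j$ hang a branch of length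
$$b_j=B-\alpha-(j-1)$$
ending at a vertex $z_j$: a plain path of length $b_j-2C_0q\beta$ followed by a chain of $C_0q\beta$ diamonds. We call $z_j$ a leaf, although it has degree $2$ in $U$, being the end of a diamond.

The construction is legitimate, because
$$b_j\ge B-q-(q^2-1)=2C_0q^2+1\ge 2C_0q\beta+1,$$
so the plain part has length at least $1$. Also
$$b_j\le B\le(2C_0+2)q^2\quad(=102q^2). \tag{3}$$
The depth of $z_j$ is
$$d_U(w_1,z_j)=(j-1)+b_j=B-\alpha\in[B-q,\,B-1]. \tag{4}$$
A plain edge adds one new vertex and a diamond adds three, so a branch of length $b_j$ with $h\le b_j/2$ diamonds adds $b_j+h\le\frac32b_j\le(3C_0+3)q^2$ vertices ($=153q^2$). Hence $U$ has $q^2$ leaves and at most $q^2+(3C_0+3)q^4\le(3C_0+4)q^4$ vertices ($=154q^4$).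

For $q=2$ we have $B=406$, and the four branches are as follows.

| $j$ | $(\alpha,\beta)$ | $b_j$ | plain part | diamonds | depth of $z_j$ |
|---|---|---|---|---|---|
| 1 | (1,1) | 405 | 205 | 100 | 405 |
| 2 | (1,2) | 404 | 4 | 200 | 405 |
| 3 | (2,1) | 402 | 202 | 100 | 404 |
| 4 | (2,2) | 401 | 1 | 200 | 404 |

Among the leaves $z_1,\dots,z_j$, the leaf $z_j$ is always among the nearest, and among the nearest it has the most diamonds.

**Step 2: the tree gadget $T$.** This step stacks $p$ copies of $U$ so that copies with larger index are strictly closer. Take a path $s=v_1,\dots,v_p$ with edges $e_i=v_iv_{i+1}$; the root is $s$. From each $v_i$ hang a plain path of length $\ell_i=(q+1)(p-i)+1\ge1$ ending at the root $u_i=w_{i,1}$ of a private copy $U_i$ of $U$. In $U_i$ denote the path vertices by $w_{i,j}$, the path edges by $e_{i,j}=w_{i,j}w_{i,j+1}$ and the leaves by $z_{i,j}$. Then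
$$d_T(s,u_i)=A_i:=(i-1)+\ell_i=(q+1)p-qi,\qquad d_T(s,z_{i,j})=A_i+B-\alpha. \tag{5}$$
Since $\ell_i\le(q+1)p$, the number of vertices is at most
$$p+(q+1)p^2+(3C_0+4)pq^4\le q^7+2q^7+(3C_0+4)q^7=(3C_0+7)q^7\quad(=157q^7),$$
and there are $pq^2=q^5$ leaves. For $q=2$: $p=8$ and $A_i=24-2i$, so $U_8$ has leaf depths $413$ and $412$, while $U_7$ has leaf depths $415$ and $414$.

**Step 3: the graph $G$.** This step attaches the vertices at which edges will be counted, and allows $\sigma$ sources. Let $n\ge314\sigma$ and $q=\lfloor(n/(314\sigma))^{1/7}\rfloor\ge1$. Take $\sigma$ disjoint copies $T^1,\dots,T^\sigma$ of $T$; they use at most $157\sigma q^7\le n/2$ vertices. Let $X$ be the set of all remaining vertices, so $|X|\ge n/2$. Join every leaf of every copy to every $x\in X$. Let $S$ be the set of the $\sigma$ roots.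

## Shortest paths after the faults

Fix a copy of $T$, call it $T$, with root $s$. Fix $x\in X$, $i\in[p]$ and $j=(\alpha-1)q+\beta\in[q^2]$. Let
$$F=F_{i,j}=\{e_i,e_{i,j}\},$$
omitting $e_i$ if $i=p$ and $e_{i,j}$ if $j=q^2$, since those edges do not exist. Then $|F|\le2$.

**Step 4: routes inside $T$.** This step determines which leaves the faults leave reachable inside $T$. Recall that a simple path passes exactly through the blocks on the block-tree path between its ends, entering and leaving each at a cut vertex. The blocks of $T$ are bridges and diamonds.

**Lemma 3.** Every simple path in $T$ from $s$ to a leaf $z_{i',j'}$ consists of the same bridges together with one freely chosen side of each diamond on the branch to $z_{i',j'}$. All these paths have length $d_T(s,z_{i',j'})$ and traverse every edge in the direction away from $s$. In $T\setminus F$ the leaf $z_{i',j'}$ is connected to $s$ if and only if $i'<i$, or $i'=i$ and $j'\le j$; in that case all its simple paths in $T$ survive.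

*Proof.* The blocks between $s$ and $z_{i',j'}$ are the bridges $e_1,\dots,e_{i'-1}$, the edges of the plain path from $v_{i'}$ to $u_{i'}$, the bridges $e_{i',1},\dots,e_{i',j'-1}$, and the plain edges and diamonds of the branch at $w_{i',j'}$. A bridge is traversed in one way and a diamond along one of two sides, both of length $2$. This proves the first two sentences. The bridge $e_i$ is in the list if and only if $i'>i$. The bridge $e_{i,j}$ is in the list if and only if $i'=i$ and $j'>j$. If $i=p$ or $j=q^2$, the corresponding condition cannot occur, in agreement with the omission of the edge. If no edge of $F$ is in the list, every simple path survives; if one is, it is a bridge separating $s$ from the leaf. $\square$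

Call the leaves of $T$ that are connected to $s$ in $T\setminus F$ *available*.

**Step 5: the tied leaves.** This step shows that the faults leave exactly the leaves $z_{i,(\alpha-1)q+\beta'}$ with $\beta'\le\beta$ in competition.

**Lemma 4.** The shortest $s\leadsto x$ paths in $G\setminus F$ are exactly the paths consisting of a simple path in $T\setminus F$ from $s$ to some $z_{i,j'}$ with $j'=(\alpha-1)q+\beta'$, $\beta'\le\beta$, followed by the edge $z_{i,j'}x$.

*Proof.* Let $P$ be a shortest $s\leadsto x$ path in $G\setminus F$, and let $y$ be its first vertex in $X$. The only edges leaving $T$ go from leaves of $T$ to $X$. So the predecessor $z$ of $y$ is a leaf of $T$, and the prefix of $P$ up to $z$ is a simple path in $T\setminus F$; in particular $z$ is available. The edge $zx$ exists and is not in $F$. If the part of $P$ after $z$ were anything else, it would have length at least $2$ and could be replaced by $zx$. So $P$ is a simple path in $T\setminus F$ from $s$ to $z$ followed by $zx$, and has length $d_T(s,z)+1$ by Lemma 3. Conversely every available leaf $z'$ yields an $s\leadsto x$ path of length $d_T(s,z')+1$. So the shortest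 paths are exactly those obtained from available leaves of minimum depth.

Now compare depths using (5). The leaf $z_{i,j}$ is available at depth $A_i+B-\alpha$. By Lemma 3 the available leaves fall into three kinds.

- If $i'<i$, then $A_{i'}\ge A_i+q$, so by (4) the depth is at least $A_i+q+B-q=A_i+B>A_i+B-\alpha$.
- If $i'=i$, $j'\le j$ and $j'$ has depth class $\alpha'<\alpha$, the depth is $A_i+B-\alpha'>A_i+B-\alpha$.
- The remaining ones have $i'=i$, $\alpha'=\alpha$ and $\beta'\le\beta$. All of them have depth $A_i+B-\alpha$.

So the available leaves of minimum depth are exactly those of the third kind. $\square$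

## The prescribed leaf wins with probability at least one half

**Step 6: translating the tie into random variables.** This step writes the event that $z_{i,j}$ wins as a family of inequalities between sums. Orient every edge of a copy of $T$ away from its root, and every edge between a leaf and $X$ towards $X$. By Lemmas 3 and 4 all paths that matter use edges in this direction only. Let $\varepsilon\xi$ be the perturbation of an edge in this direction. It is $r$ or $-r$ for the drawn $r$, and the law of $r$ is symmetric, so the variables $\xi$ are independent and uniform on $[-1,1]$.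

For a leaf $z$ of $T$ let $\varepsilon R(z)$ be the minimum total perturbation over simple $s\to z$ paths in $T$. Since the side of each diamond is chosen freely, $R(z)$ is the sum of $\xi$ over the bridges of the route, plus the term $\min(\xi_1+\xi_2,\xi_3+\xi_4)$ over the two sides for each diamond of the route.

For $\beta'<\beta$ and $j'=(\alpha-1)q+\beta'$ put
$$\Delta_{\beta'}=\big(R(z_{i,j})+\xi_{z_{i,j}x}\big)-\big(R(z_{i,j'})+\xi_{z_{i,j'}x}\big),$$
and let $\mathcal E_{i,j,x}$ be the event that $\Delta_{\beta'}<0$ for all $\beta'<\beta$. By Lemma 1, $\pi(s,x\mid F)$ is the path of smallest total perturbation among those listed in Lemma 4. So when $\mathcal E_{i,j,x}$ holds, this path ends with $z_{i,j}x$, and hence $z_{i,j}x\in E(H)$.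

**Step 7: drift beats noise.** This step bounds the failure probability by Chebyshev's inequality and a union bound whose terms decay quadratically.

**Lemma 5.** $\Pr[\mathcal E_{i,j,x}]\ge\frac12$ for all $i,j,x$.

*Proof.* Fix $\beta'<\beta$. In $\Delta_{\beta'}$ the contribution of the common route from $s$ to $w_{i,j'}$ cancels. What remains is a combination, with coefficients $\pm1$, of independent contributions:

- the $j-j'=\beta-\beta'\le q$ path edges from $w_{i,j'}$ to $w_{i,j}$;
- the two branches, at $w_{i,j}$ and $w_{i,j'}$, each of length at most $102q^2$ by (3);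
- the two final edges.

Plain edges have mean $0$. The branches at $w_{i,j}$ and $w_{i,j'}$ have $C_0q\beta$ and $C_0q\beta'$ diamonds, so by Lemma 2
$$\mathbb E\Delta_{\beta'}=-\mu C_0q(\beta-\beta')\le-\tfrac{50}3\,q(\beta-\beta').$$
By (2),
$$\operatorname{Var}\Delta_{\beta'}\le\tfrac13\big(q+204q^2+2\big)\le\tfrac13\cdot207q^2=69q^2 .$$
By Chebyshev's inequality,
$$\Pr[\Delta_{\beta'}\ge0]\le\frac{\operatorname{Var}\Delta_{\beta'}}{(\mathbb E\Delta_{\beta'})^2}\le\frac{69\cdot9}{2500\,(\beta-\beta')^2}\le\frac{0.249}{(\beta-\beta')^2}.$$
Summing over $\beta'<\beta$ gives at most $0.249\cdot\frac{\pi^2}6<0.42<\frac12$. $\square$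

The scale is visible here. Consecutive ranks differ by $C_0q$ diamonds, hence by a drift of order $q$, which is the order of the noise on branches of length $q^2$. The constant $C_0$ makes the first term of the sum small, and the growth of the gap with $\beta-\beta'$ makes the sum converge.

## The lower bound for all $n$ and $\sigma$

**Step 8: proof of Theorem 1.** This step counts the edges $zx$ and treats the parameters for which the construction does not fit.

*Case $n\ge314\sigma$.* The edges $z_{i,j}x$, over all copies, all $i,j$ and all $x$, are distinct, and there are $\sigma q^5|X|$ of them. By Lemma 5 each is in $H$ with probability at least $\frac12$. Since $\lfloor y\rfloor\ge y/2$ for $y\ge1$, we have $q\ge\frac12(n/(314\sigma))^{1/7}$. Hence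
$$\mathbb E|E(H)|\ge\tfrac12\sigma q^5|X|\ge\tfrac14\sigma n q^5\ge\tfrac14\sigma n\,2^{-5}\Big(\frac n{314\sigma}\Big)^{5/7}=c_0\,n^{12/7}\sigma^{2/7},\qquad c_0=2^{-7}\,314^{-5/7}. \tag{6}$$

*Case $n\ge314$, $\sigma>n/314$.* Let $\sigma'=\lfloor n/314\rfloor$. Then $\sigma'\ge n/628$ and $1\le\sigma'<\sigma$. Use the graph for $\sigma'$ sources and enlarge $S$ by arbitrary vertices to size $\sigma$. For each draw this only enlarges $H$. So
$$\mathbb E|E(H)|\ge c_0n^{12/7}(n/628)^{2/7}\ge c_0\,628^{-2/7}\,n^{12/7}\sigma^{2/7}.$$

*Case $2\le n<314$.* Take any connected $G$ and any $S$ of size $\sigma$. The paths with $F=\emptyset$ already make $H$ connected and spanning, so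
$$|E(H)|\ge n-1\ge\frac n2\ge\frac{n^2}{628}\ge\frac{n^{12/7}\sigma^{2/7}}{628}.$$

So $c=\min\{c_0\,628^{-2/7},\,1/628\}$ works in all cases. Since $\frac{12}7-\frac53=\frac1{21}=\frac13-\frac27$, the bound equals $c\,(n/\sigma)^{1/21}n^{5/3}\sigma^{1/3}$. With $\sigma=1$ and $n>(C/c)^{21}$ it exceeds $C\,n^{5/3}|S|^{1/3}$. $\blacksquare$

## Concentration, and other perturbation laws

The expectation in Theorem 1 is not produced by rare draws, and the uniform law plays no special role.

**Theorem 2.**

(a) For $n\ge314\sigma$ and the graph above, $|E(H)|\ge\frac12c_0n^{12/7}\sigma^{2/7}$ with probability at least $1-e^{-\sigma q^3/8}$, where $q=\lfloor(n/(314\sigma))^{1/7}\rfloor$.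

(b) Let $\nu$ be any fixed symmetric, atomless law on $[-1,1]$. If $r=\varepsilon\xi$ with $\xi\sim\nu$ independent over edges, Theorem 1 holds with a constant $c=c(\nu)>0$. This is true both for the antisymmetric reweighting $1\pm r$ and for the symmetric reweighting in which both arcs of an edge get weight $1+r$.

**Step 9: proof of (a).** The aim is to split the count into independent bounded parts. For a copy $a\in[\sigma]$ and $i\in[p]$, let $N_{a,i}$ be the number of pairs $(j,x)$ for which $\mathcal E_{i,j,x}$ holds in copy $a$. By the cancellation in the proof of Lemma 5, each $\Delta_{\beta'}$ depends only on edges of $U_i$ in copy $a$ and on edges from the leaves of that $U_i$ to $X$. These edge sets are disjoint for distinct $(a,i)$, so the $\sigma p=\sigma q^3$ variables $N_{a,i}$ are independent. Each lies in $[0,q^2|X|]$ and has mean at least $\frac12q^2|X|$ by Lemma 5.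

Recall Hoeffding's inequality: for $m$ independent variables with values in $[0,L]$ and sum $\Sigma$, $\Pr[\Sigma\le\mathbb E\Sigma-t]\le e^{-2t^2/(mL^2)}$. Take $m=\sigma p$, $L=q^2|X|$ and $t=\frac14\sigma p\,q^2|X|$. Then
$$\Pr\Big[\sum N_{a,i}<\tfrac14\sigma p\,q^2|X|\Big]\le e^{-2\sigma p/16}=e^{-\sigma q^3/8}.$$
Almost surely $|E(H)|\ge\sum N_{a,i}$, because the counted edges are distinct and lie in $H$. Finally $\frac14\sigma q^5|X|\ge\frac18\sigma nq^5\ge\frac12c_0n^{12/7}\sigma^{2/7}$ by the last inequality of (6).

**Step 10: proof of (b).** The aim is to check that only symmetry and the absence of atoms were used, once $C_0$ is adapted to $\nu$. Lemma 1 holds for both reweightings, as remarked after its proof. All relevant paths traverse each edge in the single direction of Step 6. The perturbation in this direction is $\pm r$ in the antisymmetric case and $r$ in the symmetric case. By symmetry of $\nu$ the variables $\xi$ are i.i.d. with law $\nu$ in both cases.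

Let $v=\operatorname{Var}\xi$, and let $\mu>0$ be as in Lemma 2. Let $C_0\ge1$ be an integer to be chosen. Steps 1, 2, 4 and 5 hold for every such $C_0$. In Lemma 5, by (2) and (3), since $q+2\le3q^2$,
$$\mathbb E\Delta_{\beta'}=-\mu C_0q(\beta-\beta'),\qquad\operatorname{Var}\Delta_{\beta'}\le v\big(q+2(2C_0+2)q^2+2\big)\le v(4C_0+7)q^2 .$$
So the failure probability is at most
$$\sum_{\beta'<\beta}\frac{v(4C_0+7)}{\mu^2C_0^2(\beta-\beta')^2}\le\frac{\pi^2}6\cdot\frac{v(4C_0+7)}{\mu^2C_0^2},$$
which is at most $\frac12$ for $C_0=C_0(\nu)$ large. With $K=3C_0+7$, the gadget $T$ has at most $Kq^7$ vertices. Steps 3 and 8 now go through with $314$ replaced by $2K$ and $628$ by $4K$. They give the constants $c_0=2^{-7}(2K)^{-5/7}$ and $c(\nu)=\min\{c_0(4K)^{-2/7},1/(4K)\}$, which depend only on $\nu$. $\blacksquare$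

## Any number of faults

With more faults one stacks more strict levels on the same bottom gadget. The perturbation is again the uniform antisymmetric one, and $C_0=50$.

**Theorem 3.** For every $f\ge1$ there is $c_f>0$ such that for all $n\ge2$, $1\le\sigma\le n$ there are an $n$-vertex graph $G$ and $S$, $|S|=\sigma$, for which the $f$-FT $S\times V$ preserver $H_f$ obtained by overlaying all $\pi(s,v\mid F)$, $|F|\le f$, satisfies
$$\mathbb E|E(H_f)|\ge c_f\,n^{2-\frac2{3f+1}}\,\sigma^{\frac2{3f+1}} .$$
For every $f\ge2$ this exceeds $n^{2-\frac1{f+1}}\sigma^{\frac1{f+1}}$ by a factor $\Omega_f\big((n/\sigma)^{\frac{f-1}{(f+1)(3f+1)}}\big)$.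

For $f=2$ the bound is that of Theorem 1. No claim is made that the exponents $\frac{12}7$ (for $f=2$) and $2-\frac2{3f+1}$ are optimal for random perturbation tiebreaking.

**Step 11: the iterated gadgets.** This step iterates Step 2 while controlling depths and size. Let $U_0=U$, $p=q^3$ and $\rho_m=q^{3m+1}$. The inductive hypothesis is that the leaf depths of $U_{m-1}$ lie in an interval of $\rho_{m-1}$ consecutive integers; for $U_0$ this is (4), with $\rho_0=q$. To build $U_m$ for $m\ge1$, take a path $v_1,\dots,v_p$ rooted at $v_1$. From each $v_i$ hang a plain path of length $(\rho_{m-1}+1)(p-i)+1$ to the root of a private copy of $U_{m-1}$. That root has depth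
$$A_i=(i-1)+(\rho_{m-1}+1)(p-i)+1=(\rho_{m-1}+1)p-\rho_{m-1}i .$$
If the leaf depths of $U_{m-1}$ lie in $[L,L+\rho_{m-1}-1]$, those in the $i$-th copy lie in $[A_i+L,\,A_i+L+\rho_{m-1}-1]$. Consecutive $A_i$ differ by $\rho_{m-1}$, so leaves in copies with smaller index are strictly deeper than leaves in copies with larger index. All leaf depths of $U_m$ lie in an interval of $\rho_{m-1}(p-1)+\rho_{m-1}=p\rho_{m-1}=\rho_m$ integers, so the induction continues.

$U_m$ has $p^mq^2=q^{3m+2}$ leaves. It has at most $(154+3m)q^{3m+4}$ vertices. For $m=0$ this is Step 1. For $m\ge1$ each hanging path has length at most $(\rho_{m-1}+1)p$, so the number of vertices is at most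
$$p+p^2(\rho_{m-1}+1)+p\,(154+3(m-1))\,q^{3m+1}\le\big(1+2+154+3(m-1)\big)q^{3m+4}=(154+3m)q^{3m+4},$$
where $p^2(\rho_{m-1}+1)\le2q^6q^{3m-2}=2q^{3m+4}$ was used.

**Step 12: the graph and the faults.** This step repeats Steps 3 to 5 with $f$ faults. Put $K_f=151+3f$, so that $U_{f-1}$ has at most $K_fq^{3f+1}$ vertices and $q^{3f-1}$ leaves. For $n\ge2K_f\sigma$ put $q=\lfloor(n/(2K_f\sigma))^{1/(3f+1)}\rfloor\ge1$. Take $\sigma$ disjoint copies of $U_{f-1}$, which use at most $\sigma K_fq^{3f+1}\le n/2$ vertices. Let $X$ be the set of the at least $n/2$ remaining vertices, joined to all leaves, and let $S$ be the set of roots.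

Give each leaf of $U_{f-1}$ its address $(i_{f-1},\dots,i_1,j)$: at level $t$ it lies in the $i_t$-th copy of $U_{t-1}$ inside the current copy of $U_t$, and it is the $j$-th leaf of its bottom gadget. For the leaf $z$ with this address let $F$ consist of the path edge immediately after $v_{i_t}$ in the copy of $U_t$ containing $z$, for $t=f-1,\dots,1$, and of $w_jw_{j+1}$ in the bottom gadget of $z$, each where it exists. Then $|F|\le f$, and all edges of $F$ are bridges of $U_{f-1}$.

The blocks of $U_{f-1}$ are bridges and diamonds, so the first two sentences of Lemma 3 hold. Consider another leaf $z'$, with address $(i'_{f-1},\dots,i'_1,j')$. The fault at level $t$ lies on the route to $z'$ if and only if $i'_r=i_r$ for all $r>t$ and $i'_t>i_t$. The fault $w_jw_{j+1}$ lies on it if and only if all $i'_r=i_r$ and $j'>j$. So $z'$ is cut off if and only if its address is lexicographically larger than that of $z$. The available leaves are exactly those with address lexicographically at most that of $z$, and their simple paths all survive.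

Let $z'\ne z$ be available. If the first difference is at some $i_t$, then $i'_t<i_t$, and $z'$ is strictly deeper than $z$ by Step 11 applied to the common copy of $U_t$. If the first difference is at $j$, write $j=(\alpha-1)q+\beta$ and $j'=(\alpha'-1)q+\beta'$. By (4), $z'$ is strictly deeper if $\alpha'<\alpha$, and tied with $z$ if $\alpha'=\alpha$ and $\beta'<\beta$. The first paragraph of the proof of Lemma 4 uses only that edges leaving the gadget go from leaves to $X$ and that all leaves are joined to all of $X$. Hence the shortest paths from the root to $x$ in $G\setminus F$ are exactly the simple paths to the tied leaves, in the bottom gadget of $z$, with $\alpha'=\alpha$ and $\beta'\le\beta$, followed by the edge to $x$.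

**Step 13: counting.** This step finishes the proof. The tied leaves lie in one bottom gadget, the common route up to $w_{j'}$ cancels, and what remains is exactly the sum estimated in Lemma 5. So each edge $zx$ lies in $H_f$ with probability at least $\frac12$. With $q\ge\frac12(n/(2K_f\sigma))^{1/(3f+1)}$,
$$\mathbb E|E(H_f)|\ge\tfrac12\sigma q^{3f-1}\cdot\tfrac n2\ge c_f'\,\sigma n\,(n/\sigma)^{\frac{3f-1}{3f+1}}=c_f'\,n^{2-\frac2{3f+1}}\sigma^{\frac2{3f+1}},\qquad c_f'=\tfrac14\,2^{-(3f-1)}(2K_f)^{-\frac{3f-1}{3f+1}},$$
because $\frac{3f-1}{3f+1}=1-\frac2{3f+1}$.

If $n\ge2K_f$ and $\sigma>n/(2K_f)$, use the graph for $\sigma'=\lfloor n/(2K_f)\rfloor\ge n/(4K_f)$ sources and enlarge $S$. Since $\sigma'\ge\sigma/(4K_f)$, this gives the bound with constant $c_f'(4K_f)^{-2/(3f+1)}$. If $2\le n<2K_f$, take any connected $G$. Then $|E(H_f)|\ge n-1\ge\frac n2\ge\frac{n^2}{4K_f}\ge\frac1{4K_f}n^{2-\frac2{3f+1}}\sigma^{\frac2{3f+1}}$. So $c_f=\min\{c_f'(4K_f)^{-2/(3f+1)},\,1/(4K_f)\}$ works in all cases.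

Finally
$$\frac{n^{2-\frac2{3f+1}}\sigma^{\frac2{3f+1}}}{n^{2-\frac1{f+1}}\sigma^{\frac1{f+1}}}=\Big(\frac n\sigma\Big)^{\frac1{f+1}-\frac2{3f+1}},\qquad \frac1{f+1}-\frac2{3f+1}=\frac{(3f+1)-2(f+1)}{(f+1)(3f+1)}=\frac{f-1}{(f+1)(3f+1)},$$
which is the stated factor. $\blacksquare$
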